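# Metrizable spaces with the remote points of the rationals

## Points at infinity of $\mathbb N$ and $\mathbb Q$, and the rationals cut at zero

For a Tychonoff space $X$, let $\beta X$ be its Čech–Stone compactification: the compact Hausdorff space that contains $X$ as a dense subspace and over which every continuous map from $X$ to a compact Hausdorff space extends. Put $X^*=\beta X\setminus X$. A subset of $X$ is nowhere dense, abbreviated nd, if its closure has empty interior. We look at the points of $X^*$ that no nd set can reach.

**Definition.** A point $p\in X^*$ is a *remote point* of $X$ if $p\notin\mathrm{cl}_{\beta X}A$ for every nd set $A\subseteq X$. The set of remote points, with the subspace topology from $\beta X$, is $\mathcal R(X)$.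

The closure of an nd set is nd, so it is enough to test closed nd sets.

The easiest noncompact space is $\mathbb N=\{1,2,\dots\}$, discrete. Its only nd subset is $\emptyset$, so $\mathcal R(\mathbb N)=\mathbb N^*$. If $X$ is compact, then $X^*=\emptyset$ and $\mathcal R(X)=\emptyset$.

For $\mathbb Q$ the definition has content. The set $\mathbb N\subseteq\mathbb Q$ is closed, nd and not compact, so $\mathrm{cl}_{\beta\mathbb Q}\mathbb N$ contains points of $\mathbb Q^*$, and none of them is remote. A remote point of $\mathbb Q$ must avoid the closures of uncountably many nd sets at once. We shall see that such points exist, but it takes work.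

Some computations can be done now. They use two textbook facts about a metrizable space $X$. If $F\subseteq X$ is closed, then $F$ is $C^*$-embedded in $X$, so $\mathrm{cl}_{\beta X}F$ may be identified with $\beta F$. If $F,H\subseteq X$ are closed, they are zero-sets, and (Gillman–Jerison, 6.5)
$$\mathrm{cl}_{\beta X}F\cap\mathrm{cl}_{\beta X}H=\mathrm{cl}_{\beta X}(F\cap H).\tag{1}$$
In particular, disjoint closed sets have disjoint closures in $\beta X$.

**Example 1 (adding an interval).** Let $X=\mathbb Q\oplus[0,1]$, a topological sum. Then $\beta X=\beta\mathbb Q\oplus[0,1]$ and $X^*=\mathbb Q^*$. A set $A\subseteq X$ is nd if and only if its two parts are nd, and the part in $[0,1]$ has its closure inside $[0,1]$. So $\mathcal R(X)=\mathcal R(\mathbb Q)$, although $X$ is uncountable and not homeomorphic to $\mathbb Q$.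

**Example 2 (cutting at zero).** Let $\mathbb Q_-=\mathbb Q\cap(-\infty,0]$, $\mathbb Q_+=\mathbb Q\cap[0,\infty)$ and $Z=\mathbb Q_-\oplus\mathbb Q_+$. So $Z$ has two zeros, $0^-$ and $0^+$. Let $f:Z\to\mathbb Q$ glue them to $0$. We have $\beta Z=\beta\mathbb Q_-\oplus\beta\mathbb Q_+$, while $\beta\mathbb Q=\mathrm{cl}\,\mathbb Q_-\cup\mathrm{cl}\,\mathbb Q_+$ with $\mathrm{cl}\,\mathbb Q_-\cap\mathrm{cl}\,\mathbb Q_+=\mathrm{cl}\{0\}=\{0\}$ by (1). So the extension $\beta f:\beta Z\to\beta\mathbb Q$ only glues $0^-$ to $0^+$. It is a closed map and $(\beta f)^{-1}(\mathbb Q^*)=Z^*$, so it restricts to a homeomorphism $Z^*\to\mathbb Q^*$.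

This homeomorphism takes remote points to remote points, in both directions. Let $p\in\mathbb Q_-^*$; the other side is the same. A set that is nd in $\mathbb Q_-$ is nd in $\mathbb Q$, since $\mathbb Q_-$ is closed and an open subset of $\mathbb Q$ that lies in $\mathbb Q_-$ is open in $\mathbb Q_-$. Conversely, let $A$ be closed nd in $\mathbb Q$. Then $A\cap\mathbb Q_-$ is nd in $\mathbb Q_-$, because every nonempty open subset of $\mathbb Q_-$ contains a nonempty open subset of $\mathbb Q$. By (1), $p\in\mathrm{cl}\,A$ if and only if $p\in\mathrm{cl}(A\cap\mathbb Q_-)$. Hence $\beta f$ restricts to a homeomorphism $h:\mathcal R(Z)\to\mathcal R(\mathbb Q)$.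

Here $Z$ is again homeomorphic to $\mathbb Q$, by Sierpiński's theorem (it is countable, metrizable and has no isolated points). What matters is that this particular $h$ does not come from a homeomorphism of the spaces: it has forgotten that one point was split.

**Example 3 (adding $\mathbb N$).** For $X=\mathbb Q\oplus\mathbb N$, an nd set meets $\mathbb N$ in $\emptyset$, so $\mathcal R(X)=\mathcal R(\mathbb Q)\oplus\mathbb N^*$. It is not clear at this point whether this is homeomorphic to $\mathcal R(\mathbb Q)$. Lemma 4 will show that it is not.

So $\mathcal R$ ignores some changes of the space and perhaps not others. It does not determine whether the space is countable, or whether it has points with compact neighborhoods. The rationals are a countable union of points, and $\mathbb Q\oplus[0,1]$ is still a countable union of compact sets. The question, from Rodrigo Hernández-Gutiérrez, Michael Hrušák, Angel Tamariz-Mascarúa, "Spaces of Remote Points", arXiv:1809.06813 (2018), is whether this much survives: *if $X$ is metrizable and $\mathcal R(X)\cong\mathcal R(\mathbb Q)$, must $X$ be $\sigma$-compact?* The answer is yes.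

## Perfect maps, irreducible maps, absolutes; the three theorems

**Definition.** For metrizable $X$, let $L(X)$ be the open set of points that have a compact neighborhood. $X$ is *nowhere locally compact* (NLC) if $L(X)=\emptyset$.

For example $L(\mathbb Q)=\emptyset$, $L(\mathbb Q\oplus[0,1])=[0,1]$ and $L(\mathbb Q\oplus\mathbb N)=\mathbb N$.

**Definition.** A continuous map is *perfect* if it is closed and has compact fibers. A closed continuous surjection $f:Z\to X$ is *irreducible* if $f(F)\neq X$ for each proper closed subset $F$ of $Z$.

The map $f:Z\to\mathbb Q$ of Example 2 is perfect: the image of a closed $F$ is $(F\cap\mathbb Q_-)\cup(F\cap\mathbb Q_+)$, read in $\mathbb Q$, and this is closed. It is irreducible: if $F\ne Z$ is closed, then $Z\setminus F$ contains a point other than $0^\pm$, and that point is the only one in its fiber. The projection $\mathbb Q\times2^\omega\to\mathbb Q$ is perfect but not irreducible, since $\mathbb Q\times\{0\}$ already maps onto $\mathbb Q$.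

**Definition.** A space is *extremally disconnected* if the closure of each open set is open. The *absolute* $EX$ of a Tychonoff space $X$ is the extremally disconnected Tychonoff space that has a perfect irreducible map onto $X$. It exists and is unique up to homeomorphism (Iliadis; see Porter–Woods, *Extensions and Absolutes of Hausdorff Spaces*).

For example, the absolute of a convergent sequence $\mathbb N\cup\{\infty\}$ is $\beta\mathbb N$. The space $\beta\mathbb N$ is extremally disconnected, and the map that is the identity on $\mathbb N$ and sends $\mathbb N^*$ to $\infty$ is perfect. It is irreducible because a closed set with full image contains the dense set $\mathbb N$.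

**Theorem A.** If $X$ is metrizable and $\mathcal R(X)\cong\mathcal R(\mathbb Q)$, then $X$ is $\sigma$-compact.

**Theorem B.** For nonempty NLC metrizable $X,Y$, the following are equivalent: (a) $\mathcal R(X)\cong\mathcal R(Y)$; (b) some metrizable $Z$ admits perfect irreducible maps onto both $X$ and $Y$; (c) $X$ and $Y$ have homeomorphic absolutes.

**Theorem C.** For metrizable $X$: $\mathcal R(X)\cong\mathcal R(\mathbb Q)$ if and only if $X$ is $\sigma$-compact, not compact, and $\mathrm{cl}_XL(X)$ is compact.

Everything is in ZFC. We use the following about families of sets. A family (or sequence) of subsets of $X$ is *discrete* if each point of $X$ has a neighborhood that meets at most one member (for sequences: meets $O_n$ for at most one index $n$), and *locally finite* if each point has a neighborhood that meets only finitely many members. The union of a locally finite family of closed sets is closed. A metrizable space has a base $\bigcup_k\mathcal B_k$ in which each $\mathcal B_k$ is a discrete family (Bing). Finally, a closed noncompact subset of a metrizable space $X$ contains an infinite set $\{x_n:n\in\mathbb N\}$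 (distinct points) that is closed and discrete in $X$, and the following holds.

**Expansion.** If $\{x_n\}$ is such a set, there is a discrete sequence of open sets $O_n\ni x_n$, and each $O_n$ may be taken inside a prescribed neighborhood of $x_n$. Indeed, fix a metric $d$ and choose $r_n\in(0,1/n)$ with $4r_n\le d(x_n,x_m)$ for all $m\neq n$. The closed balls of radius $r_n$ about $x_n$ are pairwise disjoint: a common point for $n\ne m$ would give $d(x_n,x_m)\le r_n+r_m\le\frac12d(x_n,x_m)$. They are locally finite: if each neighborhood of a point $y$ met infinitely many of them, then, since $r_n\to0$, $y$ would be a cluster point of $(x_n)$. A locally finite family with pairwise disjoint closed members is discrete. Let $O_n$ be the open ball of radius $r_n$, cut down by the prescribed neighborhood.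

## One closed set for each nowhere dense set

To produce a remote point we want to assign to each closed nd set $A$ a closed set $F(A)$ disjoint from $A$, so that the sets $F(A)$ have the finite intersection property. Then a point of $\bigcap_A\mathrm{cl}_{\beta X}F(A)$ avoids every $\mathrm{cl}_{\beta X}A$ by (1).

The first thing to try, in $\mathbb Q$ say, is to pick inside $O=\mathbb Q\cap(0,1)$ one basic interval $B(A)$ with closure missing $A$. This fails already for pairs. Suppose that the intervals $B(A)=\mathbb Q\cap(a_A,b_A)$ met pairwise. Then the compact real intervals $[a_A,b_A]\subseteq[0,1]$ meet pairwise, so they have a common point $r$ (Helly's theorem on the line). Let $A$ consist of two sequences of rationals that converge to $r$ strictly from the left and strictly from the right, together with $r$ if $r$ is rational. This $A$ is closed nd in $\mathbb Q$. Since $r\in[a_A,b_A]$, the interval $(a_A,b_A)$ contains all points close to $r$ on at least one side, so it meets $A$: a contradiction. One interval per set is too little; we must take many, but a locally finite family, so that the union stays closed.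

The cure is a budget. List all basic sets up to the first level at which $A$ can be avoided. Here it is for two sets. Let $m(A,W)$ be the first $k$ such that some $B\in\mathcal B_k$ has $\mathrm{cl}\,B\subseteq W\setminus A$, and suppose $m(A_1,O)\le m(A_2,O)$. Pick $B\in\mathcal B_{m(A_1,O)}$ with $\mathrm{cl}\,B\subseteq O\setminus A_1$. It may well meet $A_2$. But $A_2$ has the larger budget, so $B$ is on the list of $A_2$. If $A_2$ is instructed to search again inside each set on its list, it finds $B'$ with $\mathrm{cl}\,B'\subseteq B\setminus A_2$, and $B'$ serves both. For $n$ sets we need $n$ rounds of search.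

**Lemma 1.** Let $X$ be metrizable, $O\subseteq X$ nonempty open, $n\ge1$. To each closed nd $A\subseteq X$ one can assign a closed set $L_n(A)=L_n^O(A)$ of $X$ with $L_n(A)\subseteq O$ and $L_n(A)\cap A=\emptyset$, such that $L_n(A_1)\cap\dots\cap L_n(A_n)\neq\emptyset$ for all closed nd $A_1,\dots,A_n$.

*Proof.* **Step 1: the lists.** This step defines the sets among which $A$ may search. Let $\bigcup_k\mathcal B_k$ be a base of nonempty sets with each $\mathcal B_k$ discrete, and put $\mathcal B_{\le k}=\bigcup_{i\le k}\mathcal B_i$, a locally finite family. For nonempty open $W$ and closed nd $A$ let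
$$m(A,W)=\min\{k:\ \text{some }B\in\mathcal B_k\text{ has }\mathrm{cl}\,B\subseteq W\setminus A\}.$$
This exists because $W\setminus A$ is nonempty and open and $X$ is regular. Put $\mathcal S_0(A)=\{O\}$ and
$$\mathcal S_{i+1}(A)=\{B:\ \text{there is }W\in\mathcal S_i(A)\text{ with }B\in\mathcal B_{\le m(A,W)}\text{ and }\mathrm{cl}\,B\subseteq W\}.$$

**Step 2: each $\mathcal S_i(A)$ is locally finite.** This makes the unions below closed. We use induction on $i$; the case $i=0$ is trivial. Given $x\in X$, take a neighborhood $N$ of $x$ that meets only finitely many $W\in\mathcal S_i(A)$. Let $M$ be the maximum of $m(A,W)$ over these $W$ (if there are none, put $M=0$). Shrink $N$ so that it meets only finitely many members of the locally finite family $\mathcal B_{\le M}$. If $B\in\mathcal S_{i+1}(A)$ meets $N$, its witness $W\supseteq B$ meets $N$, so $m(A,W)\le M$ and $B\in\mathcal B_{\le M}$. Only finitely many such $B$ exist.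

**Step 3: the set $L_n(A)$.** Let
$$L_n(A)=\bigcup\{\mathrm{cl}\,B:\ B\in\mathcal S_1(A)\cup\dots\cup\mathcal S_n(A),\ \mathrm{cl}\,B\cap A=\emptyset\}.$$
The closures of the members of a locally finite family form a locally finite family, so $L_n(A)$ is closed. It lies in $O$, because every listed $B$ has its closure in a set of the previous list, down to $O$. It is disjoint from $A$.

**Step 4: $n$ of these sets meet.** Given $A_1,\dots,A_n$, we treat the indices one at a time, always the one with the smallest budget. Put $W_0=O$, which lies in every $\mathcal S_0(A_i)$. Suppose $j<n$, that $j$ indices have been treated, and that $W_j\in\mathcal S_j(A_i)$ for every untreated $i$. Choose an untreated $i_0$ with $m(A_{i_0},W_j)$ minimal, and $W_{j+1}\in\mathcal B_{m(A_{i_0},W_j)}$ with $\mathrm{cl}\,W_{j+1}\subseteq W_j\setminus A_{i_0}$. For every so far untreated $i$, including $i_0$, minimality gives $m(A_{i_0},W_j)\le m(A_i,W_j)$, so $W_{j+1}\in\mathcal B_{\le m(A_i,W_j)}$ and hence $W_{j+1}\in\mathcal S_{j+1}(A_i)$. For $i_0$ we have in addition $\mathrm{cl}\,W_{j+1}\cap A_{i_0}=\emptyset$ and $j+1\le n$, so $\mathrm{cl}\,W_{j+1}\subseteq L_n(A_{i_0})$.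 Declare $i_0$ treated. After $n$ rounds every index has been treated, and $W_n$ is contained in all the $W_j$. So $\emptyset\neq W_n\subseteq\bigcap_iL_n(A_i)$. $\square$

The lemma handles $n$ sets inside one open set, with $n$ fixed. To handle all finite families at once we spread out along a sequence, and require more of the later open sets.

**Lemma 2.** Let $(O_n)_{n\ge1}$ be a discrete sequence of nonempty open sets in a metrizable $X$. Then there is $p\in\mathcal R(X)$ with $p\in\mathrm{cl}_{\beta X}\bigcup_{n\ge m}O_n$ for all $m$.

*Proof.* For closed nd $A$ put $F(A)=\bigcup_nL_n^{O_n}(A)$. The sets $L_n^{O_n}(A)\subseteq O_n$ are closed and form a discrete sequence, so $F(A)$ is closed. It is disjoint from $A$.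

We check the finite intersection property. Given closed nd $A_1,\dots,A_k$ and $m$, take $n\ge\max(k,m)$. By Lemma 1 (repeat a set on the list if $k<n$),
$$\emptyset\neq\bigcap_{i\le k}L_n^{O_n}(A_i)\subseteq O_n\cap\bigcap_{i\le k}F(A_i).$$
So by compactness of $\beta X$ there is a point
$$p\in\bigcap_A\mathrm{cl}_{\beta X}F(A)\ \cap\ \bigcap_m\mathrm{cl}_{\beta X}\bigcup_{n\ge m}O_n.$$
By (1), $p\notin\mathrm{cl}_{\beta X}A$ for each closed nd $A$. Also $p\notin X$: a point $x\in X$ has a neighborhood that meets $O_n$ for at most one $n$, so $x\notin\mathrm{cl}_X\bigcup_{n\ge m}O_n$ for large $m$. Hence $p\in\mathcal R(X)$. $\square$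

In words: whenever open sets run off to infinity, a remote point is caught in the limit.

## Regular open sets of $X$ and clopen sets of $\mathcal R(X)$

For $U$ open in a metrizable $X$ put
$$U^\#=\mathcal R(X)\cap\mathrm{cl}_{\beta X}U,\qquad U^\perp=X\setminus\mathrm{cl}_XU.$$

**Fact 1.** Let $X$ be metrizable. Then $(U\cup V)^\#=U^\#\cup V^\#$. The set $U^\#$ is clopen in $\mathcal R(X)$ with complement $(U^\perp)^\#$. If $U\cap V=\emptyset$, then $U^\#\cap V^\#=\emptyset$. The sets $U^\#$ form a base of $\mathcal R(X)$.

*Proof.* The first statement holds because closure commutes with finite unions.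

*Clopen.* We have $X=U\cup\mathrm{bd}\,U\cup U^\perp$, and $\mathrm{bd}\,U$ is nd, so no remote point lies in its closure. Hence $\mathcal R(X)=U^\#\cup(U^\perp)^\#$. By (1),
$$U^\#\cap(U^\perp)^\#\subseteq\mathcal R(X)\cap\mathrm{cl}_{\beta X}(\mathrm{cl}_XU\cap\mathrm{cl}_XU^\perp)\subseteq\mathcal R(X)\cap\mathrm{cl}_{\beta X}(\mathrm{bd}\,U)=\emptyset,$$
because $\mathrm{cl}_XU^\perp$ misses the open set $U$. The two sets are closed, disjoint and cover $\mathcal R(X)$, so both are clopen.

*Disjointness.* If $U\cap V=\emptyset$, then $V\cap\mathrm{cl}_XU=\emptyset$, so $V\subseteq U^\perp$ and $V^\#\subseteq(U^\perp)^\#$ misses $U^\#$.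

*Base.* Let $N$ be an open neighborhood of $p\in\mathcal R(X)$ in $\beta X$. Choose an open $W\ni p$ in $\beta X$ with $\mathrm{cl}\,W\subseteq N$. Since $X$ is dense, $p\in\mathrm{cl}_{\beta X}(W\cap X)\subseteq N$, that is, $p\in(W\cap X)^\#\subseteq N$. $\square$

If $U$ has compact closure in $X$, then $U^\#=\emptyset$, since $\mathrm{cl}_{\beta X}U\subseteq X$. In an NLC space this happens only for $U=\emptyset$:

**Fact 2.** Let $X$ be NLC metrizable. If $U\neq\emptyset$ is open, then $U^\#\neq\emptyset$.

*Proof.* Take a nonempty open $V$ with $\mathrm{cl}\,V\subseteq U$. The set $\mathrm{cl}\,V$ is not compact, so it contains an infinite set $\{x_n\}$ that is closed and discrete in $X$. Let $O_n'\ni x_n$ be a discrete sequence of open sets. Since $x_n\in\mathrm{cl}\,V$, each $O_n=O_n'\cap V$ is nonempty. Lemma 2 gives a remote point in $\mathrm{cl}_{\beta X}V$. $\square$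

In particular $\mathcal R(\mathbb Q)\neq\emptyset$.

Recall that $U$ is *regular open* if $U=\mathrm{int}\,\mathrm{cl}\,U$; for instance $(0,1)\cup(1,2)$ is not regular open in $\mathbb R$. For every open $U$ the set $\mathrm{int}\,\mathrm{cl}\,U$ is regular open. Ordered by inclusion, the regular open sets form a Boolean algebra $RO(X)$, with meet $U\cap V$ and complement $U^\perp$. Regular open sets form a base: if $\mathrm{cl}\,B\subseteq W$, then $\mathrm{int}\,\mathrm{cl}\,B\subseteq W$. Let $CO(\mathcal R(X))$ be the algebra of clopen subsets of $\mathcal R(X)$.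

**Fact 3.** Let $X$ be NLC metrizable. Then $U\mapsto U^\#$ is an order isomorphism from $RO(X)$ onto $CO(\mathcal R(X))$.

*Proof.* *Order in both directions.* If $U\subseteq V$, then $U^\#\subseteq V^\#$. Let $U,V$ be regular open with $U\not\subseteq V$. Then $U\setminus\mathrm{cl}\,V\neq\emptyset$, since otherwise $U\subseteq\mathrm{int}\,\mathrm{cl}\,V=V$. By Fact 2, $(U\setminus\mathrm{cl}\,V)^\#$ is nonempty. It is contained in $U^\#$, and by Fact 1 it is disjoint from $V^\#$. So $U^\#\not\subseteq V^\#$.

*Onto.* Let $C$ be clopen in $\mathcal R(X)$. Put $U=\bigcup\{V:V^\#\subseteq C\}$ and $U'=\bigcup\{V:V^\#\cap C=\emptyset\}$, with $V$ ranging over open sets. If $V^\#\subseteq C$ and $V'^\#\cap C=\emptyset$, then $(V\cap V')^\#\subseteq V^\#\cap V'^\#=\emptyset$, so $V\cap V'=\emptyset$ by Fact 2. Hence $U\cap U'=\emptyset$, and $U^\#\cap U'^\#=\emptyset$ by Fact 1. The sets $V^\#$ form a base and $C$ and its complement are open, so $C\subseteq U^\#$ and $\mathcal R(X)\setminus C\subseteq U'^\#$. Therefore $C=U^\#$. Since $U\subseteq\mathrm{int}\,\mathrm{cl}\,U\subseteq\mathrm{cl}\,U$, these sets have the same closure in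 $\beta X$, so $C=(\mathrm{int}\,\mathrm{cl}\,U)^\#$. $\square$

## From a homeomorphism $\mathcal R(X)\to\mathcal R(Y)$ to compact subsets of $X$

Let $X,Y$ be NLC metrizable and $h:\mathcal R(X)\to\mathcal R(Y)$ a homeomorphism. By Fact 2, $\mathcal R(Y)$ is dense in $\beta Y$, since every nonempty open set of $\beta Y$ contains some $U^\#$ with $U\ne\emptyset$ open in $Y$. So it is natural to try to extend $h^{-1}$ continuously over the points $y\in Y$ and so find the point of $X$ that corresponds to $y$.

This breaks down for the homeomorphism $h:\mathcal R(Z)\to\mathcal R(\mathbb Q)$ of Example 2, at $y=0$. By Fact 2 choose $p_n\in(\mathbb Q\cap(-\frac1n,0))^\#$ and $q_n\in(\mathbb Q\cap(0,\frac1n))^\#$. Both sequences converge to $0$ in $\beta\mathbb Q$, since each neighborhood of $0$ in $\beta\mathbb Q$ contains the closure of $\mathbb Q\cap(-\frac1n,\frac1n)$ for large $n$. But $h^{-1}(p_n)$ lies in the $\beta Z$-closure of the copy of $\mathbb Q\cap(-\frac1n,0)$ in $\mathbb Q_-$, so $h^{-1}(p_n)\to0^-$, and likewise $h^{-1}(q_n)\to0^+$. No continuous extension to $0$ exists.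

The point $0$ wants to correspond to the *set* $\{0^-,0^+\}$. So we do not transport points; we transport neighborhoods and see what they shrink to. The neighborhood $U_n=\mathbb Q\cap(-\frac1n,\frac1n)$ corresponds to $V_n=f^{-1}(U_n)$, which is regular open in $Z$ and satisfies $h[V_n^\#]=U_n^\#$, and $\bigcap_n\mathrm{cl}_ZV_n=\{0^-,0^+\}$. In general the intersection might, a priori, be empty or very large. What keeps it compact is Lemma 2: if the sets $V_n$ ran off to infinity, they would catch a remote point $p$, and $h(p)$ would have to be $y$, which is a point of $Y$ and not of $Y^*$.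

**Setup.** By Fact 3, applied to $X$ and $Y$, there is a Boolean isomorphism $\Phi:RO(X)\to RO(Y)$ with
$$h[U^\#]=\Phi(U)^\#\qquad(U\in RO(X)).\tag{2}$$
Meets are intersections and $\Phi$ preserves the zero element $\emptyset$, so for $W\in RO(X)$ and $U\in RO(Y)$
$$W\cap\Phi^{-1}(U)\neq\emptyset\iff\Phi(W)\cap U\neq\emptyset.\tag{3}$$
For each $y\in Y$ fix a decreasing base $(U_n)$ at $y$ of regular open sets. Put $V_n=\Phi^{-1}(U_n)$, a decreasing sequence of nonempty regular open sets, and $K_y=\bigcap_n\mathrm{cl}_XV_n$.

**Claim 1.** Every sequence with $x_n\in V_n$ has a cluster point in $X$. Hence so does every sequence with $x_n\in\mathrm{cl}_XV_n$.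

*Proof.* Suppose that $x_n\in V_n$ and $(x_n)$ has no cluster point. Then each value occurs only finitely often, and a subsequence $(x_{n_k})$ consists of distinct points that form a closed discrete set. By expansion there is a discrete sequence of open sets $O_k$ with $x_{n_k}\in O_k\subseteq V_{n_k}$. Lemma 2 gives $p\in\mathcal R(X)$ with $p\in\mathrm{cl}_{\beta X}\bigcup_{k\ge j}O_k\subseteq\mathrm{cl}_{\beta X}V_{n_j}$ for all $j$. The $V_n$ decrease, so $p\in V_m^\#$ for all $m$. By (2), $h(p)\in\bigcap_mU_m^\#\subseteq\bigcap_m\mathrm{cl}_{\beta Y}U_m$.

That last intersection is $\{y\}$. If $q\in\beta Y$ and $q\neq y$, there is an open $W\ni y$ in $\beta Y$ with $q\notin\mathrm{cl}\,W$, and $U_m\subseteq W$ for some $m$, so $q\notin\mathrm{cl}_{\beta Y}U_m$. So $h(p)=y\in Y$, which contradicts $h(p)\in Y^*$.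

For the second statement, fix a metric and choose $x_n'\in V_n$ within $1/n$ of $x_n$. The sequences $(x_n)$ and $(x_n')$ have the same cluster points. $\square$

**Claim 2.** Each $K_y$ is compact, and $X=\bigcup_{y\in Y}K_y$.

*Proof.* *Compactness.* A sequence $(x_n)$ in $K_y$ has $x_n\in\mathrm{cl}_XV_n$ for each $n$, so it has a cluster point by Claim 1, and the cluster point lies in $K_y$ because $K_y$ is closed. A metrizable space in which every sequence has a cluster point is compact.

*Covering.* Let $x\in X$ and let $(W_n)$ be a decreasing base at $x$ of regular open sets. Now use Claim 1 in the opposite direction, for $h^{-1}$ and $\Phi^{-1}$: the sets that correspond to the $W_n$ are the sets $\Phi(W_n)$, so a sequence with $y_n\in\Phi(W_n)$ has a cluster point $y\in Y$. Since the $\Phi(W_n)$ decrease, $y\in\bigcap_n\mathrm{cl}_Y\Phi(W_n)$. Let $(U_m)$ be the base fixed at this $y$. Then $U_m\cap\Phi(W_n)\neq\emptyset$ for all $m,n$, so by (3) $V_m\cap W_n\neq\emptyset$ for all $m,n$. As the $W_n$ form a base at $x$, $x\in\mathrm{cl}_XV_m$ for all $m$, that is, $x\in K_y$. $\square$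

Take $Y=\mathbb Q$. *An NLC metrizable $X$ with $\mathcal R(X)\cong\mathcal R(\mathbb Q)$ is $\sigma$-compact:* it is the union of the countably many compact sets $K_y$, $y\in\mathbb Q$.

## The locally compact part

For general $X$, Fact 2 may fail on $L(X)$. Two lemmas deal with this. If $\mathrm{cl}_XL(X)$ is compact, it can be removed, as in Example 1. If not, $\mathcal R(X)$ looks too much like $\mathbb N^*$, as in Example 3.

**Lemma 3.** Let $X$ be metrizable with $D:=\mathrm{cl}_XL(X)$ compact, and put $X_1=\mathrm{cl}_X(X\setminus D)$. Then $X=D\cup X_1$, $X_1$ is closed in $X$ and NLC, and $\mathcal R(X)=\mathcal R(X_1)$ when $\beta X_1$ is identified with $\mathrm{cl}_{\beta X}X_1$.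

*Proof.* The first two assertions hold by construction. We shall use repeatedly that

(†) a nonempty relatively open subset $G$ of $X_1$ meets $X\setminus D$ in a nonempty open subset of $X$.

Indeed, $X\setminus D$ is dense in $X_1$, and if $G=H\cap X_1$ with $H$ open in $X$, then $G\cap(X\setminus D)=H\cap(X\setminus D)$.

**Step 1: $X_1$ is NLC.** Suppose some point of $X_1$ had a compact neighborhood $N$ in $X_1$. By (†), the relative interior of $N$ contains a nonempty open subset of $X$ that lies in $X\setminus D$. The closure of this subset lies in $N$, so it is compact and the subset lies in $L(X)\subseteq D$: a contradiction.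

**Step 2: $\mathcal R(X)\subseteq\mathcal R(X_1)$.** Let $p\in\mathcal R(X)$. We have $\beta X=\mathrm{cl}_{\beta X}D\cup\mathrm{cl}_{\beta X}X_1$ and $\mathrm{cl}_{\beta X}D=D\subseteq X$, so $p\in\mathrm{cl}_{\beta X}X_1\setminus X$. A set $A$ that is nd in $X_1$ is nd in $X$: its closures in $X$ and in $X_1$ agree because $X_1$ is closed, and an open set of $X$ contained in $X_1$ is open in $X_1$. So $p\notin\mathrm{cl}_{\beta X}A$ for all such $A$, and $p\in\mathcal R(X_1)$.

**Step 3: $\mathcal R(X_1)\subseteq\mathcal R(X)$.** Let $p\in\mathcal R(X_1)$. Since $X_1$ is closed, $\mathrm{cl}_{\beta X}X_1\cap X=X_1$, so $p\notin X$. Let $A$ be closed nd in $X$. Then $A\cap X_1$ is nd in $X_1$: by (†), a nonempty relatively open subset of $X_1$ contained in $A$ would yield a nonempty open subset of $X$ contained in $A$. So, by (1), $p\notin\mathrm{cl}_{\beta X}(A\cap X_1)=\mathrm{cl}_{\beta X}A\cap\mathrm{cl}_{\beta X}X_1$. As $p\in\mathrm{cl}_{\beta X}X_1$, we get $p\notin\mathrm{cl}_{\beta X}A$. $\square$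

**Lemma 4.** If $X$ is metrizable and $\mathcal R(X)\cong\mathcal R(\mathbb Q)$, then $\mathrm{cl}_XL(X)$ is compact.

*Proof.* **Step 1: every disjoint family of nonempty open subsets of $\mathcal R(\mathbb Q)$ is countable.** This is the property of $\mathcal R(\mathbb Q)$ that we shall contradict. By Fact 1, shrink the members of the family to nonempty sets of the form $U^\#$, with $U\subseteq\mathbb Q$ open and nonempty. If $U\cap V\neq\emptyset$, then $U^\#\cap V^\#\supseteq(U\cap V)^\#\neq\emptyset$ by Fact 2. So the sets $U$ are pairwise disjoint in $\mathbb Q$, and there are only countably many.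

**Step 2: a discrete sequence of compact pieces.** Suppose $\mathrm{cl}_XL(X)$ is not compact. It contains an infinite set $\{z_n:n\in\mathbb N\}$ that is closed and discrete in $X$. Choose a discrete sequence of open sets $O_n\ni z_n$. Each $O_n\cap L(X)$ is nonempty, so there are nonempty open $C_n$ with $\mathrm{cl}\,C_n$ compact and contained in $O_n\cap L(X)$. For $M\subseteq\mathbb N$ let $C_M=\bigcup_{n\in M}C_n$.

**Step 3: too many disjoint open sets.** If $M$ is infinite, Lemma 2 gives $C_M^\#\neq\emptyset$. If $M\cap M'$ is finite, then $C_{M\cap M'}$ has compact closure in $X$, so $C_{M\cap M'}^\#=\emptyset$. In that case $C_M^\#=C_{M\setminus M'}^\#\cup C_{M\cap M'}^\#=C_{M\setminus M'}^\#$, and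
$$C_M^\#\cap C_{M'}^\#=C_{M\setminus M'}^\#\cap C_{M'}^\#=\emptyset$$
by Fact 1, because $C_{M\setminus M'}\cap C_{M'}=\emptyset$. There is an uncountable family of infinite subsets of $\mathbb N$ with pairwise finite intersections: index the rationals by $\mathbb N$ and take, for each real $r$, the set of indices of a sequence of distinct rationals converging to $r$. The corresponding sets $C_M^\#$ form an uncountable disjoint family of nonempty open subsets of $\mathcal R(X)\cong\mathcal R(\mathbb Q)$, which contradicts Step 1. $\square$

**Proof of Theorem A.** By Lemma 4, $D=\mathrm{cl}_XL(X)$ is compact. Let $X_1$ be as in Lemma 3. It is NLC metrizable and $\mathcal R(X_1)=\mathcal R(X)\cong\mathcal R(\mathbb Q)$. By the previous section $X_1$ is $\sigma$-compact, so $X=D\cup X_1$ is $\sigma$-compact. $\blacksquare$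

For example, $\mathcal R(\mathbb R\setminus\mathbb Q)\not\cong\mathcal R(\mathbb Q)$. A compact set of irrationals is closed in $\mathbb R$ with empty interior, so if $\mathbb R\setminus\mathbb Q$ were $\sigma$-compact, $\mathbb R$ would be a countable union of closed nd sets, against Baire's theorem.

## Perfect irreducible maps and Theorem B

The gluing map of Example 2 induced a homeomorphism of the spaces of remote points. We now show that every perfect irreducible map does, and that these maps explain all homeomorphisms in the NLC case.

Let $f:Z\to X$ be a closed irreducible surjection. For $O\subseteq Z$ open put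
$$f_\flat(O)=X\setminus f(Z\setminus O),$$
the set of points whose whole fiber lies in $O$. In Example 2, if $O$ is the part $(-1,0^-]$ of $\mathbb Q_-$, then $f_\flat(O)=\mathbb Q\cap(-1,0)$. In general:

* $f_\flat(O)$ is open, because $f$ is closed;
* $f^{-1}(f_\flat(O))\subseteq O$, and $f_\flat(O)\subseteq f(O)$ because $f$ is onto;
* if $O\neq\emptyset$, then $f_\flat(O)\neq\emptyset$, by irreducibility;
* $f^{-1}(f_\flat(O))$ is dense in $O$: if $O_1\subseteq O$ is open and nonempty, then $f_\flat(O_1)\subseteq f_\flat(O)$, so $\emptyset\neq f^{-1}(f_\flat(O_1))\subseteq O_1\cap f^{-1}(f_\flat(O))$.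

**Lemma 5.** If $Z$ is Tychonoff, $X$ is metrizable and $f:Z\to X$ is perfect, irreducible and onto, then $\beta f$ restricts to a homeomorphism $\mathcal R(Z)\to\mathcal R(X)$.

*Proof.* Let $g=\beta f:\beta Z\to\beta X$. It is onto, since its image is compact and contains $X$.

**Step 1: $g^{-1}(X)=Z$.** This is needed so that points at infinity go to points at infinity (Engelking, *General Topology*, 3.7.16); here is the argument. Suppose $p\in\beta Z\setminus Z$ and $g(p)=x\in X$. The fiber $f^{-1}(x)$ is compact and does not contain $p$, so there is an open $N\ni p$ in $\beta Z$ with $\mathrm{cl}\,N\cap f^{-1}(x)=\emptyset$. The set $f(Z\cap\mathrm{cl}\,N)$ is closed in $X$ and does not contain $x$. But $p\in\mathrm{cl}_{\beta Z}(Z\cap N)$, so $x=g(p)$ lies in its $\beta X$-closure, hence in its closure in $X$: a contradiction.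

**Step 2: $f$ respects closed nd sets in both directions.**

(i) If $A\subseteq Z$ is closed nd, then $f(A)$ is closed nd. It is closed. Suppose $\emptyset\neq W\subseteq f(A)$ with $W$ open. The closed set $A\cup f^{-1}(X\setminus W)$ maps onto $X$, so it equals $Z$ by irreducibility. Then the nonempty open set $f^{-1}(W)$ lies in $A$: a contradiction.

(ii) If $B\subseteq X$ is closed nd, then $f^{-1}(B)$ is closed nd. It is closed. If it contained an open $O\neq\emptyset$, then $\emptyset\neq f_\flat(O)\subseteq f(O)\subseteq B$, with $f_\flat(O)$ open: a contradiction.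

**Step 3: $\mathcal R(Z)=g^{-1}(\mathcal R(X))$.** This makes the restriction of $g$ a well-behaved map. Let $g(p)\in\mathcal R(X)$. Then $p\notin Z$, as $g(Z)\subseteq X$. If $p\in\mathrm{cl}_{\beta Z}A$ with $A$ closed nd, then $g(p)\in\mathrm{cl}_{\beta X}f(A)$, which (i) excludes. So $p\in\mathcal R(Z)$.

Conversely, let $p\in\mathcal R(Z)$. By Step 1, $g(p)\notin X$. Let $B$ be closed nd in $X$. By (ii), $p\notin\mathrm{cl}_{\beta Z}f^{-1}(B)$. Choose an open $N\ni p$ in $\beta Z$ with $\mathrm{cl}\,N\cap f^{-1}(B)=\emptyset$. Then $f(Z\cap\mathrm{cl}\,N)$ is closed in $X$, is disjoint from $B$, and has $g(p)$ in its $\beta X$-closure. By (1), $g(p)\notin\mathrm{cl}_{\beta X}B$. So $g(p)\in\mathcal R(X)$.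

Restricting a closed map to a full preimage gives a closed map, so $g:\mathcal R(Z)\to\mathcal R(X)$ is a closed continuous surjection. It remains to see that it is injective.

**Step 4: injectivity.** Let $p\neq q$ in $\mathcal R(Z)$. Intersecting disjoint neighborhoods in $\beta Z$ with $Z$, we get disjoint open $U,V\subseteq Z$ with $p\in\mathrm{cl}_{\beta Z}U$ and $q\in\mathrm{cl}_{\beta Z}V$. By density of $f^{-1}(f_\flat(U))$ in $U$, $p\in\mathrm{cl}_{\beta Z}f^{-1}(f_\flat(U))$, so $g(p)\in f_\flat(U)^\#$. Likewise $g(q)\in f_\flat(V)^\#$. The sets $f^{-1}(f_\flat(U))\subseteq U$ and $f^{-1}(f_\flat(V))\subseteq V$ are disjoint and $f$ is onto, so $f_\flat(U)\cap f_\flat(V)=\emptyset$. By Fact 1, $g(p)\neq g(q)$. $\square$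

A composition of perfect irreducible surjections is again one. It is closed; its fibers are compact, since preimages of compact sets under perfect maps are compact; and proper closed sets go to proper closed sets at each stage.

**Proof of Theorem B.**

*(b)⇒(a).* Apply Lemma 5 to $Z\to X$ and to $Z\to Y$.

*(b)⇒(c).* Compose the map $EZ\to Z$ with the maps onto $X$ and $Y$. So the extremally disconnected space $EZ$ has perfect irreducible maps onto $X$ and onto $Y$. By uniqueness of the absolute, $EX\cong EZ\cong EY$.

*(c)⇒(a).* Apply Lemma 5 to $EX\to X$ and $EY\to Y$; this is why $Z$ was only assumed Tychonoff there.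

*(a)⇒(b).* Take $h$, $\Phi$, and for $y\in Y$ the sets $U_n,V_n,K_y$ as in the setup before Claim 1. The space $Z$ is the graph of the correspondence between $y$ and the points of $K_y$:
$$Z=\{(x,y)\in X\times Y:\ W\cap\Phi^{-1}(U)\neq\emptyset\text{ for all regular open }W\ni x,\ U\ni y\}.\tag{4}$$
It is metrizable. It is closed in $X\times Y$: if $(x,y)\notin Z$, there are regular open $W\ni x$, $U\ni y$ with $W\cap\Phi^{-1}(U)=\emptyset$, and then $(W\times U)\cap Z=\emptyset$. By (3) the definition is symmetric in $X$ and $Y$, with $h^{-1},\Phi^{-1}$ in place of $h,\Phi$. So it suffices to show that $\pi_Y:Z\to Y$ is perfect, irreducible and onto.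

**Step 1: fibers, and $\pi_Y$ is onto.** A point $(x,y)$ is in $Z$ if and only if $x\in\mathrm{cl}_X\Phi^{-1}(U)$ for all regular open $U\ni y$. It is enough to test the $U_n$, so the fiber over $y$ is $K_y\times\{y\}$. By Claim 1, a sequence with $x_n\in V_n$ has a cluster point, which lies in $\bigcap_n\mathrm{cl}_XV_n=K_y$. So $K_y\neq\emptyset$.

**Step 2: $\pi_Y$ is perfect.** Fibers are compact by Claim 2. For closedness we first show that if $(x_n,y_n)\in Z$ and $y_n\to y$, then $(x_n)$ has a cluster point. Pass to a subsequence with $y_n\in U_n$. By (4), every regular open $W\ni x_n$ meets $\Phi^{-1}(U_n)=V_n$, so $x_n\in\mathrm{cl}_XV_n$, and Claim 1 applies. Now let $C\subseteq Z$ be closed and $y\in\mathrm{cl}\,\pi_Y(C)$. Choose $(x_n,y_n)\in C$ with $y_n\to y$. Along a subsequence $x_n\to x$ for some $x$. Since $Z$ is closed in $X\times Y$, so is $C$; hence $(x,y)\in C$ and $y\in\pi_Y(C)$.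

**Step 3: $\pi_Y$ is irreducible.** Let $Z_0\subsetneq Z$ be closed. Around a point of $Z\setminus Z_0$ choose regular open $W,U$ with $(W\times U)\cap Z\neq\emptyset$ and $(W\times U)\cap Z_0=\emptyset$. By (4), $W\cap\Phi^{-1}(U)\neq\emptyset$. Choose a nonempty regular open $T$ with $\mathrm{cl}\,T\subseteq W$ and $T\subseteq\Phi^{-1}(U)$. Then $\emptyset\ne\Phi(T)\subseteq U$; take $y\in\Phi(T)$. If $(x,y)\in Z$, every regular open neighborhood of $x$ meets $\Phi^{-1}(\Phi(T))=T$, so $x\in\mathrm{cl}\,T\subseteq W$. Thus the fiber over $y$ lies in $W\times U$ and misses $Z_0$, so $y\notin\pi_Y(Z_0)$. $\blacksquare$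

It follows that among NLC metrizable spaces, $\mathcal R(X)$ determines every topological property that passes to perfect images and to perfect preimages: go from $X$ up to $Z$ and down to $Y$. One such property is $\sigma$-compactness. Another is Čech-completeness, that is, being a $G_\delta$ in the Čech–Stone compactification. If $f:Z\to X$ is perfect and onto and $g=\beta f$, then $g^{-1}(X)=Z$ by Step 1 of Lemma 5 (which used only perfectness), so preimages of open sets show that $Z$ is a $G_\delta$ if $X$ is. Conversely $g(\beta Z\setminus Z)=\beta X\setminus X$, so if $\beta Z\setminus Z$ is $\sigma$-compact, so is $\beta X\setminus X$.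

## All metrizable spaces with the remote points of $\mathbb Q$

**Proof of Theorem C, necessity.** Let $\mathcal R(X)\cong\mathcal R(\mathbb Q)$. Then $X$ is $\sigma$-compact by Theorem A, and $\mathrm{cl}_XL(X)$ is compact by Lemma 4. Also $X$ is not compact, since $\mathcal R(\mathbb Q)\neq\emptyset$.

**Sufficiency, reduction.** Let $X$ be $\sigma$-compact and not compact, with $D=\mathrm{cl}_XL(X)$ compact. The set $X_1$ of Lemma 3 is nonempty (otherwise $X=D$ is compact), $\sigma$-compact (it is closed in $X$), NLC, and $\mathcal R(X_1)=\mathcal R(X)$. So sufficiency follows from Proposition 7 below, applied to $X_1$ and to $\mathbb Q$.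

We want to connect any nonempty $\sigma$-compact NLC metrizable space to one fixed space by perfect irreducible maps. That fixed space will be $\mathbb Q\times2^\omega$, because there is a theorem that recognizes it:

**Theorem (Alexandroff–Urysohn).** A nonempty zero-dimensional separable metrizable space that is $\sigma$-compact, nowhere countable (no nonempty open subset is countable) and nowhere locally compact is homeomorphic to $\mathbb Q\times2^\omega$. (P. Alexandroff, P. Urysohn, Math. Ann. 98 (1928); see also J. van Mill, Trans. Amer. Math. Soc. 264 (1981) 205–215.)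

For $X=\mathbb Q$ one might hope to use the projection $\mathbb Q\times2^\omega\to\mathbb Q$, but it is not irreducible, and Lemma 5 does not apply. An irreducible map cannot blow up all points of an open set to Cantor sets in such a product fashion. It can, however, blow up a countable dense set of points, as long as the points with one-point fibers are dense upstairs. For this we need a surrounding Cantor set whose other points stay unsplit, and so the construction takes place in a compactification. The following lemma is used to come back from there.

**Lemma 6.** Let $f:C\to K$ be an irreducible surjection between compact Hausdorff spaces, $M\subseteq K$ dense and $S=f^{-1}(M)$. Then $S$ is dense in $C$, and $f|S:S\to M$ is perfect, irreducible and onto.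

*Proof.* If $O\subseteq C$ is open and nonempty, then $f_\flat(O)$ is open and nonempty, so it meets $M$, and $\emptyset\neq f^{-1}(f_\flat(O)\cap M)\subseteq O\cap S$. So $S$ is dense. The map $f|S$ is onto $M$, closed (a restriction of a closed map to a full preimage) and has compact fibers. For irreducibility let $F\subsetneq S$ be closed in $S$. Then $O=C\setminus\mathrm{cl}_CF$ is nonempty, since it contains $S\setminus F$. A point of $f_\flat(O)\cap M$ has its whole fiber in $O$, so it is not in $f(F)$. $\square$

**Proposition 7.** If $X$ is a nonempty $\sigma$-compact NLC metrizable space, then $\mathcal R(X)\cong\mathcal R(\mathbb Q\times2^\omega)$.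

*Proof.* **Step 1: replace $X$ by a dense subset $S$ of a Cantor set.** This makes the space zero-dimensional. $X$ is separable, being $\sigma$-compact and metrizable, and has no isolated points, being NLC. Let $K$ be a metrizable compactification of $X$ (the closure of a copy of $X$ in the Hilbert cube). $K$ has no isolated points, for an isolated point of $K$ would lie in the dense set $X$ and be isolated in $X$. There is a continuous surjection $2^\omega\to K$. By Zorn's lemma there is a minimal closed $C\subseteq2^\omega$ that maps onto $K$: for a chain of closed sets that map onto $K$, the intersection still meets every fiber, by compactness. Let $f:C\to K$ be the restriction; it is irreducible by minimality. If $c$ were an isolated point of $C$, then $f_\flat(\{c\})$ would be a nonempty open subset of $\{f(c)\}$, and $f(c)$ would be isolated in $K$. So $C$ is a nonempty compact zero-dimensional metrizable space without isolated points, that is, a Cantor set.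

Let $S=f^{-1}(X)$. It is $\sigma$-compact, since preimages of compact sets under $f$ are compact. By Lemma 6, $S$ is dense in $C$ and $f|S:S\to X$ is perfect, irreducible and onto.

**Step 2: locally constant functions that oscillate at chosen points.** These functions will do the blowing up. As a dense subset of $C$, $S$ has no isolated points, so it has a countably infinite dense subset $\Delta=\{d_n:n\in\omega\}$, with the $d_n$ distinct; $\Delta$ is dense in $C$. For each $n$ take a strictly decreasing clopen base $C=G_0\supsetneq G_1\supsetneq\cdots$ at $d_n$ and put $C_{n,k}=G_k\setminus G_{k+1}$. These are nonempty clopen sets, pairwise disjoint, with union $C\setminus\{d_n\}$, and each neighborhood of $d_n$ contains all but finitely many of them. Let $P=2^\omega$, and let $(e_k)$ be a sequence in $P$ that lists each element of some countable dense subset of $P$ infinitely often. Let $r_n:C\setminus\{d_n\}\to P$ be equal to $e_k$ on $C_{n,k}$. It is continuous.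

**Step 3: the blow-up.** Put
$$T'=\mathrm{cl}\{(x,(r_n(x))_n):x\in C\setminus\Delta\}\subseteq C\times P^\omega,\qquad g:T'\to C\text{ the projection}.\tag{5}$$
The set $C\setminus\Delta$ is dense in $C$, because nonempty open subsets of a Cantor set are uncountable. The image of $g$ is compact and contains $C\setminus\Delta$, so $g$ is onto. We compute the fibers.

*Over $x\in C\setminus\Delta$.* If $(x,s)\in T'$, it is the limit of points $(x_j,(r_m(x_j))_m)$ with $x_j\in C\setminus\Delta$. Every $r_m$ is continuous at $x$, so $s_m=r_m(x)$ for all $m$. The fiber is a single point, the graph point over $x$.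

*Over $d_n$.* The same argument gives $s_m=r_m(d_n)$ for $m\neq n$, as $r_m$ is continuous at $d_n\neq d_m$. The coordinate $s_n$ is arbitrary. Indeed, given $t\in P$, there are $k_j\to\infty$ with $e_{k_j}\to t$. Pick $x_j\in C_{n,k_j}\setminus\Delta$, which is possible since $C_{n,k_j}$ is uncountable. Then $x_j\to d_n$, $r_m(x_j)\to r_m(d_n)$ for $m\neq n$, and $r_n(x_j)=e_{k_j}\to t$. So $(d_n,s)\in T'$, where $s_n=t$ and $s_m=r_m(d_n)$ for $m\neq n$. Hence $g^{-1}(d_n)$ is a Cantor set.

*$g$ is irreducible.* A closed $F\subseteq T'$ with $g(F)=C$ contains every one-point fiber, so it contains the graph over $C\setminus\Delta$, which is dense in $T'$. So $F=T'$.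

**Step 4: the space $T=g^{-1}(S)$.** By Lemma 6, applied to $g$ and the dense set $S\subseteq C$, the map $g|T:T\to S$ is perfect, irreducible and onto. So is the composition $q=(f|S)\circ(g|T):T\to X$, and by Lemma 5
$$\mathcal R(T)\cong\mathcal R(X).$$
It remains to recognize $T$. It is a nonempty subspace of $C\times P^\omega$, hence zero-dimensional, separable and metrizable. It is $\sigma$-compact, since $S$ is and $g$-preimages of compact sets are compact.

*$T$ is nowhere locally compact.* Suppose a compact $N\subseteq T$ contains a nonempty open set $O$ of $T$. Then $q(N)$ is compact and contains the nonempty open set $q_\flat(O)\subseteq q(O)$, which contradicts that $X$ is NLC.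

*$T$ is nowhere countable.* Let $O\subseteq T$ be open and nonempty. It contains $(g|T)^{-1}(G)$, where $G=(g|T)_\flat(O)$ is open and nonempty in $S$. Since $\Delta$ is dense in $S$, some $d_n\in G$. So $O$ contains the Cantor set $g^{-1}(d_n)$.

By the Alexandroff–Urysohn theorem, $T\cong\mathbb Q\times2^\omega$. $\square$

Applied to $\mathbb Q$ itself, Proposition 7 gives $\mathcal R(\mathbb Q)\cong\mathcal R(\mathbb Q\times2^\omega)$. So $\mathcal R(X)=\mathcal R(X_1)\cong\mathcal R(\mathbb Q\times2^\omega)\cong\mathcal R(\mathbb Q)$ in the reduction above, and Theorem C is proved. $\blacksquare$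

Theorem C also shows that "$\sigma$-compact" in Theorem A cannot be strengthened to "countable" or to "nowhere locally compact". The space $\mathbb Q\times2^\omega$ is uncountable, $\sigma$-compact, not compact and has $L=\emptyset$. The space $\mathbb Q\oplus[0,1]$ is $\sigma$-compact, not compact and has $L=[0,1]$, which is compact. Both have the same space of remote points as $\mathbb Q$. For $\mathbb Q\oplus\mathbb N$, on the other hand, $L=\mathbb N$ is closed and not compact, so $\mathcal R(\mathbb Q\oplus\mathbb N)\not\cong\mathcal R(\mathbb Q)$, which settles Example 3.
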